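# An almost strongly zero-dimensional space that is not strongly zero-dimensional

## 1. A countable space whose points carry a bit

Let $R=(\{0,1\}\times\omega)^{<\omega}$ be the set of finite sequences of pairs $(i,k)$ with $i\in\{0,1\}$, $k\in\omega$. For $\theta,\tau\in R$ write $\theta\supseteq\tau$ if $\theta$ extends $\tau$ (equality allowed), and call $\theta,\tau$ comparable if one of them extends the other. For $\tau\in R$, $i\in\{0,1\}$, $m\in\omega$ put
$$\theta\sqsupseteq_m(\tau,i)\iff\theta\supseteq\tau^\frown(i,k)\ \text{ for some }k\ge m .$$
So after $\tau$, the sequence $\theta$ must leave in direction $i$, with a label at least $m$. For instance $\theta=\langle(1,5),(0,2)\rangle$ satisfies $\theta\sqsupseteq_3(\emptyset,1)$, but neither $\theta\sqsupseteq_6(\emptyset,1)$ nor $\theta\sqsupseteq_0(\emptyset,0)$. The relation persists under extension: if $\theta'\supseteq\theta\sqsupseteq_m(\tau,i)$, then $\theta'\sqsupseteq_m(\tau,i)$. It also gets stronger as $m$ grows.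

Let $P=R\times\{0,1\}$. A point $(\tau,i)$ of $P$ is a sequence together with a bit. Put
$$W(\tau,i,m)=\{(\tau,i)\}\cup\{(\theta,j):\ \theta\sqsupseteq_m(\tau,i),\ j\in\{0,1\}\},$$
and call $G\subseteq P$ open if for every $(\tau,i)\in G$ some $W(\tau,i,m)$ is contained in $G$. Since $W(\tau,i,m)$ decreases with $m$, this is a topology. For $e=(\tau,i)$ we also write $W(e,m)$ and $\theta\sqsupseteq_m e$.

**Lemma 1.** Every $W(\tau,i,m)$ is clopen, $P$ is separable metrizable, and $\{e\}=\bigcap_m W(e,m)$ for every $e\in P$. The sets $\{(\theta,j):\theta\supseteq\tau\}$ are open, and both $R\times\{0\}$ and $R\times\{1\}$ are dense in $P$.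

*Proof.* Write $W=W(\tau,i,m)$. It is open: at its center use $W$ itself; if $\theta\sqsupseteq_m(\tau,i)$, then all first coordinates in $W(\theta,j,0)$ extend $\theta$, so $W(\theta,j,0)\subseteq W$ by persistence. The same reason shows that $\{(\theta,j):\theta\supseteq\tau\}$ is open.

It is closed: let $(\rho,j)\notin W$. We find a neighborhood of $(\rho,j)$ missing $W$. Note that first coordinates in $W(\rho,j,\cdot)$ extend $\rho$, and those in $W$ extend $\tau$.

* If $\rho,\tau$ are incomparable, no sequence extends both, so $W(\rho,j,0)\cap W=\emptyset$.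
* If $\rho=\tau$, then $j\ne i$. Except for the centers, which are different, the first coordinates in $W(\tau,j,0)$ leave $\tau$ in direction $j$ and those in $W$ in direction $i$. So $W(\rho,j,0)\cap W=\emptyset$.
* If $\rho\supsetneq\tau$, then $\rho\not\sqsupseteq_m(\tau,i)$, so the first pair of $\rho$ after $\tau$ has the wrong direction or a label below $m$. Every extension of $\rho$ has the same pair there, and none equals $\tau$. So $W(\rho,j,0)\cap W=\emptyset$.
* If $\tau\supsetneq\rho$, say $\tau\supseteq\rho^\frown(j',k')$, then the points of $W(\rho,j,k'+1)$ other than $(\rho,j)$ have first coordinates extending some $\rho^\frown(j,k)$ with $k>k'$. These do not extend $\tau$. So $W(\rho,j,k'+1)\cap W=\emptyset$.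

So the sets $W(\tau,i,m)$ form a countable base of clopen sets. If $(\tau,i)\ne(\rho,j)$, then $(\tau,i)\in W(\rho,j,n)$ requires $\tau\supseteq\rho^\frown(j,k)$ with $k\ge n$. Here $k$ is determined by $\tau$ and $\rho$, so this fails for large $n$. Hence $\{(\rho,j)\}=\bigcap_nW(\rho,j,n)$, and since the sets $W$ are closed, $P$ is $T_1$. A $T_1$ space with a countable clopen base is regular and second countable, hence separable metrizable by Urysohn's theorem. Finally, $W(\tau,i,m)$ contains $(\tau^\frown(i,m),0)$ and $(\tau^\frown(i,m),1)$, which gives the density. $\square$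

Here is what $P$ is for. Suppose $Z$ is a subset of a space $X$ and $e:X\to P$ is a continuous map whose second coordinate is the characteristic function of $Z$. Then $Z=e^{-1}(R\times\{1\})$ is a countable union of sets $e^{-1}(\tau,1)=\bigcap_me^{-1}(W(\tau,1,m))$, each a countable intersection of clopen sets. So $P$ lets us express $Z$ through clopen sets without making $Z$ itself clopen, since the bit is a very discontinuous function on $P$.

The second feature is the way the bit enters a neighborhood. The bit $i$ of the center $(\tau,i)$ is recorded by the direction in which nearby first coordinates leave $\tau$, while the bits $j$ of the nearby points are free. The direction is needed: with $W'(\tau,i,m)=\{(\tau,i)\}\cup\{(\theta,j):\theta\supseteq\tau^\frown(i',k),\ i'\in\{0,1\},\ k\ge m\}$ any two sets $W'(\tau,0,m)$, $W'(\tau,1,m')$ meet, and the Hausdorff property is lost.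

## 2. Clopen sets between zero sets

Let $X$ be a topological space. A zero set is a set $g^{-1}(0)$ with $g:X\to\mathbb R$ continuous; complements of zero sets are cozero sets.

**Definition.** A set $F\subseteq X$ is a *$C$-set* if $F=\bigcap_{n}U_n$ for a sequence $(U_n)$ of clopen sets. It is a *$C_\sigma$-set* if it is the union of a sequence of $C$-sets. The space $X$ is *almost strongly zero-dimensional* if every zero set of $X$ is a $C_\sigma$-set. It is *strongly zero-dimensional* if for any disjoint zero sets $A,B$ there is a clopen $U$ with $A\subseteq U\subseteq X\setminus B$.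

In $P$ each point is a $C$-set and $R\times\{1\}$ is a $C_\sigma$-set. It is not a $C$-set: by density the only clopen set containing it is $P$. In $[0,1]$ the only clopen sets are $\emptyset$ and $[0,1]$, so these are the only $C_\sigma$-sets, and $[0,1]$ is not almost strongly zero-dimensional.

Strong zero-dimensionality implies the weaker property. Given $Z=g^{-1}(0)$, the set $\{|g|\ge1/n\}$ is a zero set (of $\min(|g|-1/n,0)$) disjoint from $Z$; take a clopen $U_n$ with $Z\subseteq U_n\subseteq\{|g|<1/n\}$. Then $Z=\bigcap_nU_n$ is even a $C$-set.

The converse is the question, asked in Olena Karlova, "On Baire-one mappings with zero-dimensional domains", arXiv:1512.01937 (2015): does there exist a completely regular almost strongly zero-dimensional space which is not strongly zero-dimensional? The answer, in ZFC, is yes. Below, $\dim$ is covering dimension defined by finite cozero covers: $\dim X\le n$ means that every finite cozero cover of $X$ has a finite cozero refinement covering $X$ in which any $n+2$ members have empty intersection.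

**Theorem 1.** There is a completely regular Hausdorff space $X$, with $|X|=\mathfrak c$ and weight $\le\mathfrak c$, which is almost strongly zero-dimensional but not strongly zero-dimensional.

**Theorem 2.** For every nonempty compact metrizable $K$ there are a completely regular Hausdorff almost strongly zero-dimensional space $X$ and a continuous surjection $s:X\to K$ with $\dim X\ge\dim K$. If $\dim K<\infty$, then $\dim X=\dim K$. Hence every value $0,1,2,\dots,\infty$ is the dimension of an almost strongly zero-dimensional space.

**Theorem 3.** Every pseudocompact almost strongly zero-dimensional space is strongly zero-dimensional.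

## 3. Where a counterexample cannot be found: pseudocompact spaces, connected sets

We begin with Theorem 3, which tells us not to look among compact spaces. A space is pseudocompact if every continuous real function on it is bounded. A pseudocompact metrizable space is compact: otherwise it contains an infinite closed discrete set, and Tietze's theorem extends an unbounded function from it.

**Proof of Theorem 3.** The plan is to push the separation problem into a compact metrizable space that injects into a Cantor cube. Let $X$ be pseudocompact and almost strongly zero-dimensional, and let $A=g_0^{-1}(0)$, $B=g_1^{-1}(0)$ be disjoint. Put $f=|g_0|/(|g_0|+|g_1|):X\to[0,1]$. Then $A=f^{-1}(0)$, $B=f^{-1}(1)$. For rational $q\in[0,1]$ the zero set $f^{-1}[0,q]$ equals $\bigcup_nF^q_n$ with $C$-sets $F^q_n$. Let $\mathcal U$ be a countable family of clopen sets such that every $F^q_n$ is the intersection of a subfamily of $\mathcal U$. Let $h:X\to2^{\mathcal U}$ be the map whose coordinates are the characteristic functions of the members of $\mathcal U$; it is continuous. Put $Y=(h,f)(X)\subseteq2^{\mathcal U}\times[0,1]$.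 As a continuous image of $X$, the space $Y$ is pseudocompact; it is metrizable because $\mathcal U$ is countable; so it is compact.

The projection $Y\to2^{\mathcal U}$ is injective. Otherwise there are $x,x'$ with $h(x)=h(x')$ and $f(x)<q<f(x')$ for some rational $q$. Then $x\in F^q_n$ for some $n$. Membership in $F^q_n$ is determined by $h$, so $x'\in F^q_n\subseteq f^{-1}[0,q]$, a contradiction. A continuous injection of a compact space into a Hausdorff space is an embedding, so $Y$ is a compact metrizable space with a base of clopen sets. In such a space disjoint closed sets are separated by a clopen set (cover the first set by finitely many clopen sets missing the second). Apply this to the closed subsets of $Y$ where the second coordinate is $0$, respectively $1$. The preimage under $(h,f)$ of the separating set is clopen in $X$, contains $A$ and misses $B$. $\square$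

A countably compact space is pseudocompact, since finitely many of the open sets $\{|f|<n\}$ cover it. So for countably compact spaces the two properties coincide.

Next, how could one show that a space is not strongly zero-dimensional? The first thing to try is to join two disjoint zero sets by a connected set, as in $[0,1]$. This cannot work: let $X$ be completely regular Hausdorff and almost strongly zero-dimensional, and let $p\ne q$ in $X$. Some zero set contains $p$ and not $q$. It is a $C_\sigma$-set, so some $C$-set contains $p$ and not $q$, so some clopen set does. Hence connected subsets have at most one point, and a substitute for connectedness is required. The next section finds it in a small case.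

## 4. One closed set over a compact space

Let $K$ be a nonempty compact metrizable space with metric $d$, for example $[0,1]$, and let $Z\subseteq K$ be closed. We want a space mapping onto $K$ in which the preimage of $Z$ is a $C_\sigma$-set and which still remembers whether $K$ is connected. Declaring $Z$ clopen in $K$ is too crude: with $K=[0,1]$, $Z=[0,1/2]$, this separates $0$ from $1$. Instead use $P$. Let $E=R\times K$, let $\chi_Z$ be the characteristic function of $Z$, and give $E$ the coarsest topology making
$$s(x,y)=y\in K,\qquad e(x,y)=(x,\chi_Z(y))\in P$$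
continuous. By Section 1, $s^{-1}(Z)=e^{-1}(R\times\{1\})$ is a $C_\sigma$-set.

Does a clopen set separate $s^{-1}(a)$ from $s^{-1}(b)$ when $K$ is connected and $a\neq b$? A fiber $\{x\}\times K$ is of no direct help, as $Z$ is clopen in it. But a neighborhood of $(w,y^*)$ contains
$$\{v\}\times\{y':d(y',y^*)<\delta\}\quad\text{for every } v\sqsupseteq_m(w,\chi_Z(y^*)),$$
for suitable $m,\delta$. These are whole balls of $K$, across the boundary of $Z$, because the bits of the nearby points are free. We therefore look for a point $(w,y^*)$ that captures a possible bad choice of points $\varphi(v)$ in nearby fibers.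

**Lemma 2.** Let $\varphi:R\to K$ be any function. There are $w\in R$, $y^*\in K$ and $v^n\in R$ (for $n$ in an infinite subset of $\omega$) such that $\varphi(v^n)\to y^*$ and $v^n\sqsupseteq_n(w,\chi_Z(y^*))$.

*Proof.* The difficulty is that the direction of approach must match the bit of the limit, which is known only afterwards. Let $S_m=\{\varphi(v):v\sqsupseteq_m(\emptyset,1)\}$, a decreasing sequence of nonempty sets.

Suppose first that $\overline{S_m}\cap Z\neq\emptyset$ for all $m$. By compactness there is $y^*\in Z\cap\bigcap_m\overline{S_m}$. Choose $v^n\sqsupseteq_n(\emptyset,1)$ with $d(\varphi(v^n),y^*)<1/(n+1)$. The bit of the limit is $1$, and $w=\emptyset$ works.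

Otherwise $\overline{S_{m_*}}\cap Z=\emptyset$ for some $m_*$. Put $w=\langle(1,m_*)\rangle$ and $v^n=\langle(1,m_*),(0,n)\rangle$. Then $v^n\sqsupseteq_n(w,0)$ and $\varphi(v^n)\in S_{m_*}$. A subsequence of $\varphi(v^n)$ converges to some $y^*\in\overline{S_{m_*}}$, so $y^*\notin Z$. The bit is $0$, as announced by the direction. $\square$

Now let $K$ be connected and suppose $U\subseteq E$ is clopen with $s^{-1}(a)\subseteq U\subseteq E\setminus s^{-1}(b)$. For $v\in R$ the set $V_v=\{y:(v,y)\in U\}$ contains $a$ and not $b$, so it is not clopen in $K$, and we can choose a boundary point $\varphi(v)$ of $V_v$. Take $w,y^*,v^n$ from Lemma 2, and let $G\in\{U,E\setminus U\}$ contain $(w,y^*)$. Since $G$ is open, there is $\delta>0$ such that for all large $n$ we have $(v^n,y')\in G$ whenever $d(y',y^*)<\delta$. For large $n$ the point $\varphi(v^n)$ is in this ball, so it is interior to $V_{v^n}$ or to its complement, a contradiction. So $E$ does remember the connectedness of $K$.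

Of course $E$ is in general not almost strongly zero-dimensional; for $K=[0,1]$ and $Z=\emptyset$ it contains the connected set $\{\emptyset\}\times K$. Every closed set of $K$ needs its own coordinate in $R$. The new coordinates create new zero sets, which need further coordinates, and so on. Two things have to be done: organize this so that it closes up, and prove Lemma 2 for infinitely many interacting bits.

## 5. The spaces $X_C$ and $X$

Fix a nonempty compact metrizable $K$ with metric $d$. By recursion on $\eta<\mathfrak c$ we choose pairs $(D_\eta,Z_\eta)$; coordinate $\eta$ will take care of the set $Z_\eta$, which lives on the coordinates in $D_\eta$.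

**Definition.** A set $C\subseteq\mathfrak c$ is *saturated* if $D_\xi\subseteq C$ for all $\xi\in C$. For saturated $C$ let $X_C=R^C\times K$ as a set. For $(x,y)\in X_C$ and $\xi\in C$ let $\chi_\xi(x,y)=1$ if $(x|_{D_\xi},y)\in Z_\xi$, and $\chi_\xi(x,y)=0$ otherwise; put
$$e_\xi(x,y)=(x_\xi,\chi_\xi(x,y))\in P,\qquad s(x,y)=y .$$
The topology of $X_C$ is the coarsest one making $s:X_C\to K$ and all $e_\xi:X_C\to P$ $(\xi\in C)$ continuous.

For example $\emptyset$ is saturated and $X_\emptyset=K$. If $D_\xi=\emptyset$, then $Z_\xi$ is a closed subset of $K$, $\{\xi\}$ is saturated and $X_{\{\xi\}}$ is the space $E$ of Section 4 with $Z=Z_\xi$.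

The requirements on the recursion are these:

* $D_\eta\subseteq\eta$ is countable and saturated, and $Z_\eta$ is a closed subset of $X_{D_\eta}$;
* for every countable saturated $D\subseteq\mathfrak c$ and every closed $Z\subseteq X_D$ there is $\eta<\mathfrak c$ with $(D_\eta,Z_\eta)=(D,Z)$.

**Bookkeeping.** The purpose is to see that both requirements can be met. Saturation of $D$ and the topology of $X_D$ depend only on the pairs $(D_\xi,Z_\xi)$ with $\xi\in D$, so at stage $a$ they are already known for $D\subseteq a$. For countable $D$ the topology of $X_D$ is generated by countably many maps into second countable spaces, so $X_D$ is second countable and has at most $\mathfrak c$ closed sets. Hence the set $\mathcal P_a$ of all pairs $(D,Z)$ with $D\subseteq a$ countable saturated and $Z$ closed in $X_D$ has at most $\mathfrak c^\omega\cdot\mathfrak c=\mathfrak c$ elements. It is nonempty because $D=\emptyset$ is allowed. When stage $a$ is reached, enumerate $\mathcal P_a=\{(D^a_b,Z^a_b):b<\mathfrak c\}$, repetitions allowed.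

Fix a bijection $\beta:\mathfrak c\to\mathfrak c^3$. If $\beta(\eta)=(a,b,\gamma)$ with $a\le\eta$, put $(D_\eta,Z_\eta)=(D^a_b,Z^a_b)$; otherwise put $(D_\eta,Z_\eta)=(D^0_0,Z^0_0)$. In the first case $D_\eta\subseteq a\subseteq\eta$, in the second $D_\eta=\emptyset$, so the first requirement holds. For the second, let $D$ be countable saturated and $Z$ closed in $X_D$. Since $\operatorname{cf}(\mathfrak c)>\omega$, we have $D\subseteq a$ for some $a<\mathfrak c$, so $(D,Z)=(D^a_b,Z^a_b)$ for some $b$. The $\mathfrak c$ many values of $\gamma$ give $\mathfrak c$ many $\eta$ with $\beta(\eta)=(a,b,\gamma)$, and fewer than $\mathfrak c$ of them are below $a$. Any other one lists the pair.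

**Elementary facts.** We collect what will be used constantly.

* Every countable $A\subseteq\mathfrak c$ lies in a countable saturated set, namely $A\cup\bigcup_{\xi\in A}D_\xi$, because each $D_\xi$ is saturated.
* Unions of saturated sets are saturated. If $C$ is saturated, so is $C\cap\eta$, because $D_\xi\subseteq\xi\subseteq\eta$ for $\xi\in C\cap\eta$.
* If $D\subseteq C$ are saturated, the restriction $X_C\to X_D$, $(x,y)\mapsto(x|_D,y)$, is continuous: for $\xi\in D$ we have $D_\xi\subseteq D$, so $e_\xi$ on $X_D$ composed with the restriction is $e_\xi$ on $X_C$, and similarly for $s$.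
* Hence, for saturated $C$ and $\eta\in C$, the set $\hat Z_\eta=\{(x,y)\in X_{C\cap\eta}:(x|_{D_\eta},y)\in Z_\eta\}$ is closed in $X_{C\cap\eta}$, being the preimage of $Z_\eta$ under the restriction to $X_{D_\eta}$. For $(x,y)\in X_C$ we have $\chi_\eta(x,y)=1$ if and only if $(x|_{C\cap\eta},y)\in\hat Z_\eta$.

**The space.** Let
$$X=\{(x,y)\in R^{\mathfrak c}\times K:\ x_\xi=\emptyset\text{ for all but countably many }\xi\}\subseteq X_{\mathfrak c}$$
with the subspace topology. Since $x_\xi$ is the first coordinate of $e_\xi(x,y)$, the map $(s,(e_\xi)_\xi)$ is injective, so it embeds $X$ into $K\times P^{\mathfrak c}$. Therefore $X$ is completely regular Hausdorff of weight $\le\mathfrak c$. There are $\mathfrak c^\omega=\mathfrak c$ countable supports, $|R^\omega|=\mathfrak c$, and $|K|\le\mathfrak c$, so $|X|\le\mathfrak c$; already the points with one nonempty coordinate give $|X|\geq\mathfrak c$. In the same way $X_C$ embeds into $K\times P^C$, so it is separable metrizable for countable saturated $C$.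

Basic neighborhoods of $p=(x,y)$, in $X$ and in $X_C$, are
$$O(p;F,m,\delta)=\{q:\ d(s(q),y)<\delta,\ e_\xi(q)\in W(e_\xi(p),m)\text{ for all }\xi\in F\},\tag{1}$$
with $F$ a finite set of coordinates ($F\subseteq C$ in $X_C$), $m\in\omega$, $\delta>0$. The definition of $W$ gives the rule on which everything depends:
$$\text{if } x'_\xi\sqsupseteq_m(x_\xi,\chi_\xi(p))\text{ for all }\xi\in F\text{ and }d(y',y)<\delta,\text{ then }(x',y')\in O(p;F,m,\delta),\tag{2}$$
whatever the values $\chi_\xi(x',y')$ are.

As promised by Section 3, fibers do not help: for every closed $Z\subseteq K$ some $\eta$ has $(D_\eta,Z_\eta)=(\emptyset,Z)$, so $Z$ is clopen in each fiber $\{x\}\times K$. Hence every fiber is discrete, since complements of points are closed in the subspace topology.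

## 6. Continuous functions depend on countably many coordinates

For countable saturated $C$ let $\pi_C:X\to X_C$ be the restriction map. The aim of this section is to write every continuous $f:X\to\mathbb R$ as $g\circ\pi_C$. Then a zero set of $X$ comes from a closed set of some $X_C$, and such a set has been listed.

**Lemma 3.** $\pi_C$ is a continuous open surjection.

*Proof.* Continuity is clear as for the restrictions in Section 5. It is onto, because extending $u\in R^C$ by $\emptyset$ gives a countable support. For openness we show
$$\pi_C(O(p;F,m,\delta))=O(\pi_C(p);F\cap C,m,\delta).$$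
For $\xi\in C$ we have $D_\xi\subseteq C$, so $e_\xi=e_\xi\circ\pi_C$ on $X$; this gives $\subseteq$. Conversely, let $(u,y')$ be in the right side and $p=(x,y)$. Put $x'_\xi=u_\xi$ for $\xi\in C$, $x'_\xi=x_\xi{}^\frown(\chi_\xi(p),m)$ for $\xi\in F\setminus C$, and $x'_\xi=\emptyset$ otherwise. Then $(x',y')\in X$ and $\pi_C(x',y')=(u,y')$. If $\xi\in F\cap C$, then $e_\xi(x',y')=e_\xi(u,y')\in W(e_\xi(p),m)$. If $\xi\in F\setminus C$, then $x'_\xi\sqsupseteq_me_\xi(p)$, so $e_\xi(x',y')\in W(e_\xi(p),m)$ whatever its bit. Hence $(x',y')\in O(p;F,m,\delta)$. $\square$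

**Lemma 4.** For every continuous $f:X\to\mathbb R$ there are a countable saturated $C$ and a continuous $g:X_C\to\mathbb R$ with $f=g\circ\pi_C$. The same then holds for every larger countable saturated set.

*Proof.* The last sentence is clear: compose $g$ with the restriction $X_{C'}\to X_C$.

**Step 1: simple open sets.** We want open sets that do not mention the bits. Let $\mathcal J$ be a countable base of $K$ consisting of nonempty sets. For a finite partial function $\sigma$ from $\mathfrak c$ to $R$ and $J\in\mathcal J$ let
$$B(\sigma,J)=\{(x,y)\in X:\ y\in J,\ x_\xi\supseteq\sigma(\xi)\text{ for all }\xi\in\operatorname{dom}\sigma\}.$$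
It is open by Lemma 1 and nonempty. By (2), for $p=(x,y)$ each $O(p;F,m,\delta)$ contains $B(\sigma,J)$, where $\operatorname{dom}\sigma=F$, $\sigma(\xi)=x_\xi{}^\frown(\chi_\xi(p),m)$ and $y\in J\subseteq\{y':d(y',y)<\delta\}$. Moreover
$$B(\sigma,J)\cap B(\rho,I)\ne\emptyset\iff J\cap I\ne\emptyset\text{ and }\sigma(\xi),\rho(\xi)\text{ are comparable for all }\xi\in\operatorname{dom}\sigma\cap\operatorname{dom}\rho.\tag{3}$$
Two initial segments of one sequence are comparable. Conversely, use the longer of $\sigma(\xi),\rho(\xi)$ on the common domain, the one available on the rest of the two domains, and $\emptyset$ elsewhere.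

**Step 2: disjoint families are countable.** This will yield a countable set of coordinates. Suppose an uncountable disjoint family of sets $B(\sigma,J)$ is given, with one representation $(\sigma,J)$ chosen for each member. Since $\mathcal J$ is countable, uncountably many members have the same $J$. By the $\Delta$-system lemma for indexed families, uncountably many of these have domains any two of which meet exactly in a fixed finite set $r$ (possibly all domains equal $r$). As there are countably many functions $r\to R$, two different members $B(\sigma,J)$, $B(\rho,J)$ among them satisfy $\sigma|_r=\rho|_r$. By (3) they meet, a contradiction.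

**Step 3: the choice of $C$.** For rational $c$ let $U_c=f^{-1}(-\infty,c)$, and let $\mathcal B_c$ be a maximal disjoint family of sets $B(\rho,I)\subseteq U_c$. It is countable by Step 2, and by maximality every $B(\sigma,J)\subseteq U_c$ meets some member of $\mathcal B_c$. Choose one representation for each member, and let $C$ be a countable saturated set containing $\operatorname{dom}\rho$ for all $B(\rho,I)\in\bigcup_c\mathcal B_c$.

**Step 4: $f$ depends only on $\pi_C$.** Suppose not. Then there are $p=(x,y)$ and $p'=(x',y)$ with $x|_C=x'|_C$ and $f(p)<c<f(p')$ for a rational $c$. Choose common $F,m,\delta$ with $O(p;F,m,\delta)\subseteq U_c$ and $O(p';F,m,\delta)\cap U_c=\emptyset$. For $\xi\in F$ put $\sigma(\xi)=x_\xi{}^\frown(\chi_\xi(p),m)$ and $\sigma'(\xi)=x'_\xi{}^\frown(\chi_\xi(p'),m)$, and choose $J\in\mathcal J$ with $y\in J\subseteq\{y':d(y',y)<\delta\}$. For $\xi\in F\cap C$ the bit $\chi_\xi$ depends only on $y$ and the coordinates in $D_\xi\subseteq C$, so $\sigma=\sigma'$ on $F\cap C$. By Step 1, $B(\sigma,J)\subseteq U_c$, so it meets some $B(\rho,I)\in\mathcal B_c$. Since $\operatorname{dom}\rho\subseteq C$,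 the criterion (3) for $B(\rho,I)$ and $B(\sigma,J)$ uses only coordinates in $F\cap C$. It is the same criterion for $B(\sigma',J)$, so $B(\sigma',J)$ meets $B(\rho,I)\subseteq U_c$. But $B(\sigma',J)\subseteq O(p';F,m,\delta)$ misses $U_c$, a contradiction.

So $f=g\circ\pi_C$ for some function $g$ on $X_C$. For open $V\subseteq\mathbb R$ we have $g^{-1}(V)=\pi_C(f^{-1}(V))$, because $\pi_C$ is onto, and this is open by Lemma 3. So $g$ is continuous. $\square$

**Proposition 1.** $X$ is almost strongly zero-dimensional.

*Proof.* Let $Z=f^{-1}(0)$ be a zero set, and $f=g\circ\pi_C$ as in Lemma 4. Then $Z=\pi_C^{-1}(Z')$ with $Z'=g^{-1}(0)$ closed in $X_C$. Choose $\eta$ with $(D_\eta,Z_\eta)=(C,Z')$. By the definition of $\chi_\eta$,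
$$Z=\{p\in X:\chi_\eta(p)=1\}=\bigcup_{\tau\in R}e_\eta^{-1}(\tau,1),\qquad e_\eta^{-1}(\tau,1)=\bigcap_me_\eta^{-1}(W(\tau,1,m)).$$
The sets $e_\eta^{-1}(W(\tau,1,m))$ are clopen in $X$ and $R$ is countable, so $Z$ is a $C_\sigma$-set. $\square$

## 7. Capturing a bad choice with infinitely many bits

We need Lemma 2 for $X_C$ with $C$ countable: given any $\varphi:R^C\to K$, find a point $(w,y^*)$ and $v^n\in R^C$ with $\varphi(v^n)\to y^*$ such that in every coordinate $\xi$ the $v^n_\xi$ leave $w_\xi$ in the direction $\chi_\xi(w,y^*)$.

The natural plan is to run the dichotomy of Lemma 2 for one coordinate after another, in increasing order, since the bit at $\eta$ depends on coordinates $\xi<\eta$. But $C$ is a set of ordinals whose order type may exceed $\omega$; this happens whenever some $D_\eta$ with $\eta\in C$ is infinite. To reach such an $\eta$ one would have to make infinitely many decisions first, each shrinking the family of sequences $u\in R^C$ still in play. A decreasing sequence of nonempty families can have empty intersection, so no family need be left to which the dichotomy for $\eta$ could be applied.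

So we enumerate $C$ in type $\omega$, in any order. Then at the time we treat $\eta$, some coordinates $\xi<\eta$ are undecided, and $Z_\eta$ depends on them. The way out has two parts. First, the dichotomy for $\eta$ is asked about limits in $X_{C\cap\eta}$, over all possible values of the undecided coordinates. Second, if the answer is "bit 1", the family is replaced by one consisting of the limits themselves: pairs $(u',y)$ that need no longer lie on the graph of $\varphi$ but can be approximated by members of the previous family. At the end we return from these virtual pairs to the graph of $\varphi$ by finitely many approximations.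

**Lemma 5.** Let $C$ be an infinite countable saturated set and $\varphi:R^C\to K$ any function. There are $(w,y^*)\in X_C$ and $v^n\in R^C$ (for $n$ in an infinite subset of $\omega$) with $\varphi(v^n)\to y^*$ such that for all $\xi\in C$ and all $m$, for all large $n$: $v^n_\xi\sqsupseteq_m(w_\xi,\chi_\xi(w,y^*))$.

*Proof.*

**Step 1: conditions and the inductive data.** This step fixes what we carry along. Enumerate $C=\{c_0,c_1,\dots\}$ without repetition; put $H_n=\{c_0,\dots,c_{n-1}\}$ (decided coordinates) and $A_n=C\setminus H_n$ (undecided ones). A *condition* on $A\subseteq C$ is a finite partial function $\sigma$ from $A$ to $R$. A $u\in R^B$ with $B\supseteq\operatorname{dom}\sigma$ *obeys* $\sigma$ if $u_\xi\supseteq\sigma(\xi)$ for all $\xi\in\operatorname{dom}\sigma$. A condition $\sigma'$ *extends* $\sigma$ if $\operatorname{dom}\sigma'\supseteq\operatorname{dom}\sigma$ and $\sigma'(\xi)\supseteq\sigma(\xi)$ on $\operatorname{dom}\sigma$. For example, if $\sigma$ is defined only at $\xi$, with $\sigma(\xi)=\langle(1,4)\rangle$, then $u$ obeys $\sigma$ exactly when $u_\xi$ begins with $(1,4)$.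

Recursively we construct $w_\xi\in R$ and $p_\xi\in\{0,1\}$ (for $\xi=c_n$ at step $n$), conditions $\sigma_n$ on $A_n$, and sets $\mathcal L^0_n\supseteq\mathcal L^1_n\supseteq\cdots$ in $R^{A_n}\times K$ such that
$$\begin{gathered}\text{for every }m\text{ and every condition }\sigma\text{ on }A_n\text{ extending }\sigma_n,\\ \text{some }(u,y)\in\mathcal L^m_n\text{ has }u\text{ obeying }\sigma.\end{gathered}\tag{4}$$
The number $p_\xi$ is our forecast of the bit $\chi_\xi(w,y^*)$, and (4) says that the families stay rich. Start with $\sigma_0=\emptyset$ and $\mathcal L^m_0=\{(u,\varphi(u)):u\in R^C\}$ for all $m$. Then (4) holds for $n=0$.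

**Step 2: limits of a family.** This step defines the question that is asked at step $n$. Let $\eta=c_n$, and let $\tau=\sigma_n(\eta)$, or $\tau=\emptyset$ if $\eta\notin\operatorname{dom}\sigma_n$. Call $(x,y)\in X_{C\cap\eta}$ *admissible* for step $n$ if $x_\xi=w_\xi$ and $\chi_\xi(x,y)=p_\xi$ for all $\xi\in H_n\cap\eta$. For $\mathcal S\subseteq R^B\times K$ with $A_n\cap\eta\subseteq B$, let $\operatorname{Lim}\mathcal S$ be the set of admissible $(x,y)$ such that for all finite $F\subseteq A_n\cap\eta$, all $m$ and all $\varepsilon>0$ there is $(u,y')\in\mathcal S$ with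
$$d(y,y')<\varepsilon\quad\text{and}\quad u_\xi\sqsupseteq_m(x_\xi,\chi_\xi(x,y))\text{ for all }\xi\in F .$$
Clearly $\mathcal S\subseteq\mathcal S'$ implies $\operatorname{Lim}\mathcal S\subseteq\operatorname{Lim}\mathcal S'$, and $\operatorname{Lim}\mathcal S$ depends only on the coordinates of $u$ in $A_n\cap\eta$. For a condition $\sigma$ on $A_{n+1}$ extending $\sigma_n|_{A_{n+1}}$ let
$$\mathcal S(\sigma,m)=\{(u,y)\in\mathcal L^m_n:\ u\text{ obeys }\sigma,\ u_\eta\sqsupseteq_m(\tau,1)\}.$$
If $n=0$ and $\eta=\min C$, then $X_{C\cap\eta}=K$, and $\operatorname{Lim}\mathcal S(\emptyset,m)$ is the closure of $\{\varphi(u):u_\eta\sqsupseteq_m(\emptyset,1)\}$, as in the proof of Lemma 2.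

We shall use that limits respect conditions:
$$\text{if }(x,y)\in\operatorname{Lim}\mathcal S(\sigma,m)\text{ and }\xi\in\operatorname{dom}\sigma\cap\eta,\text{ then }x_\xi\supseteq\sigma(\xi).\tag{5}$$
Indeed, let $m'$ be larger than all second entries of the pairs in $\sigma(\xi)$, and $i=\chi_\xi(x,y)$. Note $\xi\in A_{n+1}\cap\eta\subseteq A_n\cap\eta$. So there is $(u,y')\in\mathcal S(\sigma,m)$ with $u_\xi\supseteq x_\xi{}^\frown(i,k)$ for some $k\ge m'$, and $u_\xi\supseteq\sigma(\xi)$. Thus $x_\xi$ and $\sigma(\xi)$ are initial segments of $u_\xi$. If $x_\xi\not\supseteq\sigma(\xi)$, then $x_\xi\subsetneq\sigma(\xi)$, so $\sigma(\xi)\supseteq x_\xi{}^\frown(i,k)$, which contradicts $k\ge m'$.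

**Step 3: the dichotomy, Case 1.** Here we forecast bit $1$ and pass to virtual pairs. Assume $\operatorname{Lim}\mathcal S(\sigma,m)\cap\hat Z_\eta\ne\emptyset$ for all $m$ and all conditions $\sigma$ on $A_{n+1}$ extending $\sigma_n|_{A_{n+1}}$. Put $w_\eta=\tau$, $p_\eta=1$, $\sigma_{n+1}=\sigma_n|_{A_{n+1}}$. Note that $A_n\cap\eta\subseteq A_{n+1}$, as $A_{n+1}=A_n\setminus\{\eta\}$. Let $\mathcal L^m_{n+1}$ be the set of all $(u',y)\in R^{A_{n+1}}\times K$ such that:

* (a) the point $(x,y)\in X_{C\cap\eta}$ with $x_\xi=w_\xi$ for $\xi\in H_n\cap\eta$ and $x_\xi=u'_\xi$ for $\xi\in A_n\cap\eta$ is admissible and lies in $\hat Z_\eta$;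
* (b) for all finite $F\subseteq A_{n+1}$ and $\varepsilon>0$ there is $(u,y')\in\mathcal L^m_n$ with $d(y,y')<\varepsilon$, $u_\xi\supseteq u'_\xi$ for all $\xi\in F$, and $u_\eta\sqsupseteq_m(\tau,1)$.

These sets decrease with $m$. To prove (4) for $n+1$, let $m$ and a condition $\sigma$ on $A_{n+1}$ extending $\sigma_{n+1}$ be given, and take $(x,y)\in\operatorname{Lim}\mathcal S(\sigma,m)\cap\hat Z_\eta$. Put $u'_\xi=x_\xi$ for $\xi\in A_n\cap\eta$. For the other $\xi\in A_{n+1}$ (those above $\eta$) put $u'_\xi=\sigma(\xi)$ if $\xi\in\operatorname{dom}\sigma$ and $u'_\xi=\emptyset$ otherwise. We check that $(u',y)\in\mathcal L^m_{n+1}$ and that $u'$ obeys $\sigma$.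

For (a): $(x,y)$ is admissible, so $x_\xi=w_\xi$ on $H_n\cap\eta$; the point described in (a) is $(x,y)$ itself, which is in $\hat Z_\eta$. For (b): given $F,\varepsilon$, apply the definition of $\operatorname{Lim}\mathcal S(\sigma,m)$ with $F\cap\eta$, the number $m$ and $\varepsilon$. The resulting $(u,y')$ is in $\mathcal S(\sigma,m)\subseteq\mathcal L^m_n$ with $d(y,y')<\varepsilon$. It satisfies $u_\xi\supseteq x_\xi=u'_\xi$ for $\xi\in F\cap\eta$. It obeys $\sigma$, so $u_\xi\supseteq u'_\xi$ for $\xi\in F\setminus\eta$. And $u_\eta\sqsupseteq_m(\tau,1)$ by the definition of $\mathcal S(\sigma,m)$. Finally $u'$ obeys $\sigma$: on $\operatorname{dom}\sigma\cap\eta$ by (5), elsewhere by definition.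

**Step 4: the dichotomy, Case 2.** Here we forecast bit $0$ and freeze the reason. If Case 1 fails, fix a condition $\sigma_*$ on $A_{n+1}$ extending $\sigma_n|_{A_{n+1}}$ and $m_*$ with $\operatorname{Lim}\mathcal S(\sigma_*,m_*)\cap\hat Z_\eta=\emptyset$. Put $w_\eta=\tau^\frown(1,m_*)$, $p_\eta=0$, $\sigma_{n+1}=\sigma_*$, and
$$\mathcal L^m_{n+1}=\{(u|_{A_{n+1}},y):\ (u,y)\in\mathcal L_n^{\max(m,m_*)},\ u\text{ obeys }\sigma_*,\ u_\eta\sqsupseteq_m(w_\eta,0)\}.$$
These sets decrease with $m$. For (4), let $m$ and $\sigma$ on $A_{n+1}$ extending $\sigma_*$ be given. The function $\sigma\cup\{(\eta,w_\eta{}^\frown(0,m))\}$ is a condition on $A_n$. It extends $\sigma_n$, since $\sigma_*$ extends $\sigma_n|_{A_{n+1}}$ and $w_\eta\supseteq\tau$. Apply (4) for $n$ with $\max(m,m_*)$ in place of $m$ to this condition. We get $(u,y)\in\mathcal L_n^{\max(m,m_*)}$ such that $u$ obeys $\sigma$, hence $\sigma_*$, and $u_\eta\sqsupseteq_m(w_\eta,0)$. So $(u|_{A_{n+1}},y)\in\mathcal L^m_{n+1}$, and its first component obeys $\sigma$.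

**Step 5: three properties of the families.** We extract what the endgame needs. Let $\eta=c_n$.
$$\begin{gathered}\text{For }(u',y')\in\mathcal L^m_{n+1},\text{ finite }F\subseteq A_{n+1}\text{ and }\varepsilon>0\text{ there is }(u,y)\in\mathcal L^m_n\text{ with}\\ d(y,y')<\varepsilon,\quad u_\xi\supseteq u'_\xi\ (\xi\in F),\quad u_\eta\sqsupseteq_m(w_\eta,p_\eta).\end{gathered}\tag{6}$$
In Case 1 this is (b). In Case 2 the pair of which $(u',y')$ is the restriction works, as $\mathcal L_n^{\max(m,m_*)}\subseteq\mathcal L_n^m$.
$$\text{If }p_\eta=1,\text{ every }(u',y)\in\bigcup_m\mathcal L^m_{n+1}\text{ satisfies (a).}\tag{7}$$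
$$\text{If }p_\eta=0,\text{ then }\operatorname{Lim}(\mathcal L^0_{n+1})\cap\hat Z_\eta=\emptyset,\text{ with Lim in the sense of step }n.\tag{8}$$
Here (7) is the definition in Case 1. For (8), each element of $\mathcal L^0_{n+1}$ is the restriction of some $(u,y)\in\mathcal L_n^{m_*}$ such that $u$ obeys $\sigma_*$ and $u_\eta\supseteq w_\eta=\tau^\frown(1,m_*)$. Hence $u_\eta\sqsupseteq_{m_*}(\tau,1)$, and $(u,y)\in\mathcal S(\sigma_*,m_*)$. Since $\operatorname{Lim}$ uses only coordinates in $A_n\cap\eta\subseteq A_{n+1}$, we get $\operatorname{Lim}(\mathcal L^0_{n+1})\subseteq\operatorname{Lim}\mathcal S(\sigma_*,m_*)$, which misses $\hat Z_\eta$.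

**Step 6: pulling back.** This step produces $y^*$ and the approximating sequences. Now $w\in R^C$ and $p\in2^C$ are defined. By (4) with $\sigma=\sigma_n$ choose $(u^n,y^n)\in\mathcal L_n^n$ for $n\ge1$. As $K$ is compact, a subsequence of $(y^n)$ converges; call its limit $y^*$, and from now on let $n$ run over this subsequence. For each $n$ start from $(v^{n,n},t^{n,n})=(u^n,y^n)$ and apply (6) from $\mathcal L^n_{j+1}$ to $\mathcal L^n_j$ for $j=n-1,n-2,\dots,0$, each time with $F=\{c_{j+1},\dots,c_{n-1}\}$ and $\varepsilon=n^{-2}$. This gives pairs $(v^{n,j},t^{n,j})\in\mathcal L^n_j$. At most $n$ moves by less than $n^{-2}$ occur, and the relation $\sqsupseteq_n(w_\xi,p_\xi)$ obtained at $\xi=c_j$ persists under the later extensions. So for $l<n$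
$$(v^{n,l},t^{n,l})\in\mathcal L^n_l,\quad d(t^{n,l},y^n)\le1/n,\quad v^{n,l}_\xi\sqsupseteq_n(w_\xi,p_\xi)\text{ for }\xi\in\{c_l,\dots,c_{n-1}\}.\tag{9}$$
In particular $t^{n,l}\to y^*$ for every fixed $l$.

**Step 7: the forecasts are correct.** We prove $\chi_\eta(w,y^*)=p_\eta$ for all $\eta\in C$. The construction ran in the order of the enumeration, but this proof is by induction on the ordinal $\eta$. Let $\eta=c_l$ and assume $\chi_\xi(w,y^*)=p_\xi$ for all $\xi\in C\cap\eta$. Then $(w|_{C\cap\eta},y^*)$ is admissible for step $l$. For $n>l+1$ write $(v^n,t^n)=(v^{n,l+1},t^{n,l+1})\in\mathcal L^n_{l+1}$.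

Let $p_\eta=1$. By (7) the points $z^n=(x^n,t^n)\in X_{C\cap\eta}$ with $x^n_\xi=w_\xi$ for $\xi\in H_l\cap\eta$ and $x^n_\xi=v^n_\xi$ for $\xi\in A_l\cap\eta$ lie in $\hat Z_\eta$ and satisfy $\chi_\xi(z^n)=p_\xi$ for $\xi\in H_l\cap\eta$. We claim $z^n\to(w|_{C\cap\eta},y^*)$ in $X_{C\cap\eta}$; it suffices to check this under $s$ and each $e_\xi$. First, $s(z^n)=t^n\to y^*$. For $\xi\in H_l\cap\eta$ the inductive hypothesis gives $e_\xi(z^n)=(w_\xi,p_\xi)=e_\xi(w,y^*)$. For $\xi\in A_l\cap\eta$ we have $\xi=c_j$ with $j\ge l+1$, since $\xi\ne\eta=c_l$. By (9) and the inductive hypothesis, for $n>j$ we have $v^n_\xi\sqsupseteq_n(w_\xi,p_\xi)=e_\xi(w,y^*)$, so $e_\xi(z^n)\in W(e_\xi(w,y^*),n)$, whatever $\chi_\xi(z^n)$ is. This proves the convergence. As $\hat Z_\eta$ is closed, $(w|_{C\cap\eta},y^*)\in\hat Z_\eta$, that is, $\chi_\eta(w,y^*)=1$.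

Let $p_\eta=0$. We show $(w|_{C\cap\eta},y^*)\in\operatorname{Lim}(\mathcal L^0_{l+1})$. The point is admissible. Given finite $F\subseteq A_l\cap\eta$, $m$ and $\varepsilon$, take $n\ge m$ so large that $F\subseteq\{c_{l+1},\dots,c_{n-1}\}$ and $d(t^n,y^*)<\varepsilon$. Then $(v^n,t^n)\in\mathcal L^n_{l+1}\subseteq\mathcal L^0_{l+1}$, and by (9) and the inductive hypothesis $v^n_\xi\sqsupseteq_m(w_\xi,\chi_\xi(w,y^*))$ for $\xi\in F$. So the point is in the limit set. By (8) it is not in $\hat Z_\eta$, that is, $\chi_\eta(w,y^*)=0$.

**Step 8: back to $\varphi$.** Take $l=0$ in (9) and put $v^n=v^{n,0}$. Since $(v^{n,0},t^{n,0})\in\mathcal L^n_0$, we have $t^{n,0}=\varphi(v^n)$, so $\varphi(v^n)\to y^*$. For each $\xi\in C$ and all large $n$, (9) and Step 7 give $v^n_\xi\sqsupseteq_n(w_\xi,p_\xi)=(w_\xi,\chi_\xi(w,y^*))$, which implies $\sqsupseteq_m$ once $n\ge m$. $\square$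

## 8. Cozero covers along a fiber, and the proof of Theorem 1

Fibers of $X$ are discrete, but Lemma 5 shows that some fiber sees any given countable cozero cover as if it carried the topology of $K$.

**Proposition 2.** Let $\mathcal G$ be a countable cover of $X$ by cozero sets. There is $x$ with $\{x\}\times K\subseteq X$ such that the sets $\operatorname{int}_K\{y\in K:(x,y)\in G\}$, $G\in\mathcal G$, cover $K$.

*Proof.* First we move to a countable set of coordinates. Each $G\in\mathcal G$ is $f_G^{-1}(\mathbb R\setminus\{0\})$ for a continuous $f_G$. By Lemma 4 applied to these countably many functions, and since countable unions of countable saturated sets are countable and saturated, there are an infinite countable saturated $C$ and open $G'\subseteq X_C$ with $G=\pi_C^{-1}(G')$ for all $G\in\mathcal G$. As $\pi_C$ is onto, the sets $G'$ cover $X_C$.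

Suppose that for every $u\in R^C$ there is a point $\varphi(u)\in K$ lying in none of the sets $\operatorname{int}_K\{y:(u,y)\in G'\}$. Take $(w,y^*)$ and $v^n$ from Lemma 5. Choose $G'$ containing $(w,y^*)$, and $O((w,y^*);F,m,\delta)\subseteq G'$. For large $n$ we have $v^n_\xi\sqsupseteq_m(w_\xi,\chi_\xi(w,y^*))$ for all $\xi\in F$, and $d(\varphi(v^n),y^*)<\delta$. By (2), $(v^n,y')\in G'$ whenever $d(y',y^*)<\delta$. So $\varphi(v^n)\in\operatorname{int}_K\{y:(v^n,y)\in G'\}$, a contradiction.

Hence for some $u\in R^C$ the sets $\operatorname{int}_K\{y:(u,y)\in G'\}$ cover $K$. Extend $u$ by $\emptyset$ to $x$. Then $\{x\}\times K\subseteq X$, and $(x,y)\in G$ if and only if $(u,y)\in G'$. $\square$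

**Proof of Theorem 1.** Let $K=[0,1]$. By Section 5, $X$ is completely regular Hausdorff with $|X|=\mathfrak c$ and weight $\le\mathfrak c$; by Proposition 1 it is almost strongly zero-dimensional. The sets $s^{-1}(0)$ and $s^{-1}(1)$ are disjoint zero sets. Suppose $U$ is clopen with $s^{-1}(0)\subseteq U\subseteq X\setminus s^{-1}(1)$. Clopen sets are cozero, so Proposition 2 applies to the cover $\{U,X\setminus U\}$. For some $x$ and $V=\{y:(x,y)\in U\}$, the interiors of $V$ and of $[0,1]\setminus V$ cover $[0,1]$. A point of $V$ is not in the interior of the complement, so it is interior to $V$; likewise for the complement. So $V$ is clopen in $[0,1]$. But $0\in V$ and $1\notin V$, contradicting the connectedness of $[0,1]$. So $X$ is not strongly zero-dimensional. $\square$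

## 9. The covering dimension of $X$

**Proof of Theorem 2.** Take the space $X$ of Section 5 for the given $K$. It is completely regular Hausdorff and almost strongly zero-dimensional by Proposition 1, and $s$ is a continuous surjection. Recall that open sets in metrizable spaces are cozero, so for metrizable spaces finite cozero covers are the finite open covers.

**Step 1: $\dim X\ge\dim K$.** Proposition 2 transports a refinement from $X$ to $K$. Let $n\ge0$ be an integer with $n\le\dim K$. There is a finite open cover $\mathcal V$ of $K$ such that every finite open refinement covering $K$ has $n+1$ members with a common point. The sets $s^{-1}(V)$, $V\in\mathcal V$, form a finite cozero cover of $X$. Suppose it had a finite cozero refinement $\mathcal G$ covering $X$ in which every $n+1$ members have empty intersection. Take $x$ from Proposition 2. The sets $\operatorname{int}_K\{y:(x,y)\in G\}$, $G\in\mathcal G$, are open, cover $K$, and refine $\mathcal V$, because $G\subseteq s^{-1}(V)$ implies $\{y:(x,y)\in G\}\subseteq V$. If $n+1$ different ones had a common point $y$, then $(x,y)$ would lie in $n+1$ members of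 $\mathcal G$. So no $n+1$ of them have a common point, contradicting the choice of $\mathcal V$. Hence $\dim X\ge n$.

**Step 2: $\dim X_C\le n$ for countable saturated $C$, where $n=\dim K<\infty$.** The upper bound is first proved for the countable pieces. We use the subspace theorem and the countable closed sum theorem for separable metrizable spaces, and one cited result, Nagami's theorem (1959): the limit of an inverse sequence of metrizable spaces of $\dim\le n$ has $\dim\le n$. The proof is by induction on the order type of $C$. For $C=\emptyset$ we have $X_C=K$.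

Suppose $\eta=\max C$ exists, and let $C'=C\cap\eta$, which is saturated of smaller order type. Then $X_C$ is the countable union of the sets $e_\eta^{-1}(\tau,i)$, which are closed because $P$ is $T_1$. On each of them $e_\eta$ is constant. So $x_\eta$ is constant there, and the restriction map to $X_{C'}$ is injective on it; and the subspace topology is generated by $s$ and the $e_\xi$ with $\xi\in C'$, so this map is an embedding into $X_{C'}$. By the subspace theorem each of these closed sets has $\dim\le n$, and by the sum theorem $\dim X_C\le n$.

Suppose $C\ne\emptyset$ has no maximum. Choose $\eta_0<\eta_1<\cdots$ cofinal in $C$. The sets $C\cap\eta_j$ are saturated, of smaller order type, and have union $C$. A compatible sequence of points of the spaces $X_{C\cap\eta_j}$ is the same as a point of $R^C\times K$, and the topology of the limit is generated by the maps $s$ and $e_\xi$, $\xi\in C$. So $X_C$ is the limit of the inverse sequence $(X_{C\cap\eta_j})_j$ with the restriction maps, and Nagami's theorem gives $\dim X_C\le n$.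

**Step 3: $\dim X\le n$.** It remains to descend to a countable set of coordinates. Given a finite cozero cover of $X$, Lemma 4 applied to finitely many functions, and the surjectivity of $\pi_C$, show that it is the preimage under some $\pi_C$ of a finite open cover of the separable metrizable space $X_C$. By Step 2 this cover has a finite open refinement covering $X_C$ in which any $n+2$ members have empty intersection. Its members are cozero in $X_C$, so their preimages are cozero in $X$. These form a refinement of the given cover in which any $n+2$ members have empty intersection. So $\dim X\le n$, and with Step 1, $\dim X=\dim K$.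

**Step 4: the values.** With $K=[0,1]^n$, which has dimension $n$, we get $\dim X=n$ for $n=0,1,2,\dots$ With $K=[0,1]^\omega$, which contains a copy of every $[0,1]^n$ and so has infinite dimension, Step 1 gives $\dim X=\infty$. $\square$
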